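# Monotone restrictions of planar Brownian motion beyond dimension $1/3$

Let $\mathbf B=(B_1,B_2)$ be a standard two-dimensional Brownian motion on $[0,1]$. We want a large set $D$ of times such that, when we look only at times in $D$, both coordinates of $\mathbf B$ go up. How large can the Hausdorff dimension of $D$ be, if we may choose $D$ after seeing the whole path? We begin with a version in which looking ahead is forbidden. There the answer is short, and it produces the number $1/3$.

## 1. Selecting by stopping times: the bound $n^{1/3}$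

Let $U_1,U_2,\dots$ be independent and uniform on the unit circle of $\mathbb R^2$, let $X_0=0$, $X_i=U_1+\dots+U_i$ and $\mathcal F_i=\sigma(X_0,\dots,X_i)$. Write $Q=[0,\infty)^2$. A player watches the walk and marks times. Each marked position must be at least the previous marked position in both coordinates, so the difference must lie in $Q$. The decision to mark time $i$ must be made at time $i$. For instance, a player who marks time $0$, and marks time $1$ whenever this is allowed, has by time $1$ made on average $1+\mathbb P(U_1\in Q)=\frac54$ marks. How many marks can be made by time $n$?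

**Proposition 1.** If $i_1<i_2<\cdots$ are stopping times of $(\mathcal F_i)$ (possibly $\infty$) with $X_{i_{k+1}}-X_{i_k}\in Q$ whenever $i_{k+1}<\infty$, then $\mathbb E\,\#\{k:i_k\le n\}\le Cn^{1/3}$ for $n\ge1$, with $C$ universal.

**Step 1: a function that measures how far the walk is from the quadrant.** The complement of $Q$ is a wedge of opening $3\pi/2$, and we take the positive harmonic function of this wedge that vanishes on its sides. For $y\notin Q$ write $y=re^{i(\pi/2+\varphi)}$ with $r>0$ and $\varphi\in(0,3\pi/2)$, and put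
$$u(y)=r^{2/3}\sin(2\varphi/3),\qquad u=0\ \text{ on } Q .$$
Off $Q$ this is, up to a rotation of the variable, the imaginary part of a branch of $z^{2/3}$, so it is harmonic there. It is continuous and non-negative on $\mathbb R^2$, and $u(y)\le|y|^{2/3}$. It is symmetric about the diagonal: the reflection sends $\varphi$ to $3\pi/2-\varphi$, and $\sin(\frac23(\frac{3\pi}2-\varphi))=\sin(\pi-\frac{2\varphi}3)$.

**Step 2: $u$ is submartingale-producing.** We claim $\mathbb E\,u(z+U_1)\ge u(z)$ for all $z$. On small circles about $z$ the mean of $u$ is at least $u(z)$: there is equality if $z\notin Q$, and if $z\in Q$ then $u(z)=0$. Let $h$ be the harmonic function in the unit disc about $z$ with boundary values $u$. Then $u-h$ has the same local property, so by the maximum principle it attains its maximum over the closed disc on the boundary, where it is $0$. Hence $u(z)\le h(z)=\mathbb E\,u(z+U_1)$. Moreover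
$$c_0:=\mathbb E\,u(U_1)=\frac1{2\pi}\int_0^{3\pi/2}\sin(2\varphi/3)\,d\varphi=\frac{3}{2\pi}>0 .$$

**Step 3: every mark costs $c_0$.** For $i\ge i_1$ let $P_i$ be the position at the last marked time $\le i$ and let $V_i=u(X_i-P_i)$; for $i<i_1$ let $V_i=0$. Let $i\ge i_1$. If $i+1$ is not marked, then $P_{i+1}=P_i$ and $V_{i+1}=u(X_{i+1}-P_i)$. If $i+1$ is marked, then $X_{i+1}-P_i\in Q$, so $V_{i+1}=u(0)=0=u(X_{i+1}-P_i)$. So always $V_{i+1}=u(X_{i+1}-P_i)$, and $\mathbb E[V_{i+1}\mid\mathcal F_i]\ge V_i$ by Step 2. If $i$ is marked, then $P_i=X_i$, $V_i=0$ and $\mathbb E[V_{i+1}\mid\mathcal F_i]=c_0$. If $i<i_1$ then $V_i=V_{i+1}=0$. Since $i_k$ are stopping times, $\{i\text{ is marked}\}\in\mathcal F_i$, and we have shown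
$$\mathbb E[V_{i+1}-V_i\mid\mathcal F_i]\ \ge\ c_0\mathbf 1\{i\text{ is marked}\}. \tag{1}$$

**Step 4: the budget.** Summing (1) over $i<n$ and using $V_0=0$,
$$c_0\,\mathbb E\,\#\{k:i_k\le n-1\}\le\mathbb EV_n\le\mathbb E\big(2\max_{i\le n}|X_i|\big)^{2/3}\le\big(4\,\mathbb E\max_{i\le n}|X_i|^2\big)^{1/3}\le(16n)^{1/3}.$$
The third inequality is Jensen's, and the last is Doob's $L^2$ inequality for the submartingale $|X_i|$, with $\mathbb E|X_n|^2=n$. Finally $\#\{k:i_k\le n\}\le1+\#\{k:i_k\le n-1\}$. $\square$

## 2. Selection with hindsight, and the continuous problem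

The proof used one thing about the selection: $V_{i+1}$ is computed with a point $P_i$ that was known at time $i$. A selector who sees the whole path may drop an earlier point. Here is a path with unit steps where this helps:
$$(0,0),\quad(1,0),\quad(\tfrac25,\tfrac45),\quad(\tfrac25,\tfrac95),\quad(\tfrac25,\tfrac{14}5).$$
The steps are $(1,0),(-\frac35,\frac45),(0,1),(0,1)$. The player who marks whenever possible marks $(0,0)$ and $(1,0)$ and is then stuck, since all later first coordinates are $\frac25<1$. With hindsight one omits $(1,0)$ and marks the other four points. A sideways move was accepted, and it turned out to be a mistake.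

Now the continuous problem. For $D\subset[0,1]$ we say that $\mathbf B\colon D\to\mathbb R^2$ is **non-decreasing in each coordinate** if $B_i(s)\le B_i(t)$ for $i=1,2$ whenever $s,t\in D$ and $s<t$. It is known that almost surely there is a compact $D$ with $\dim_{\mathcal H}D\ge1/3$ and this property, and Angel, Balka, Máthé and Peres ("Restrictions of Hölder continuous functions", arXiv:1504.04789, 2015), the source of the problem, ask whether $1/3$ is best possible. Heuristically the numbers match: cutting $[0,1]$ into $n$ intervals of length $1/n$, a set of dimension $d$ should meet about $n^d$ of them, and Proposition 1 says $n^{1/3}$ for a selector without foresight. Hindsight does change the exponent.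

**Theorem 2.** There is a deterministic constant $\gamma>1/3$ such that, almost surely, there is a compact $D\subset[0,1]$ with $\dim_{\mathcal H}D\ge\gamma$ and $\mathbf B\colon D\to\mathbb R^2$ non-decreasing in each coordinate.

So $1/3$ is not best possible. The proof has two halves. The first (Sections 3–7) shows that with hindsight the number of marks in a walk run to distance $R$ can have mean at least any given constant times $R^{2/3}$. The second (Sections 8–11) iterates one such selection in a tree; since the iteration multiplies constants, a large constant becomes a larger exponent.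

We shall use these textbook facts: the strong Markov property and scaling of Brownian motion, the Cameron–Martin formula, the Poisson kernel as the exit density from the disc, $L^2$-martingale convergence, and the **energy criterion**: if a compact set $D\subset\mathbb R$ carries a non-zero finite Borel measure $\mu$ with $\iint|s-t|^{-\gamma}\,d\mu(s)d\mu(t)<\infty$, then $\dim_{\mathcal H}D\ge\gamma$.

Walk and Brownian motion are linked as follows. For a planar Brownian motion $B$ let $s_0=0$ and $s_{i+1}=\inf\{t>s_i:|B(t)-B(s_i)|=1\}$. By the strong Markov property and rotation invariance, $(B(s_i)-B(0))_i$ has the law of $(X_i)$. We call $(B(s_i))_i$ the **skeleton walk** of $B$. We write $e=(1,1)$ and $\tau_r=\min\{i:|X_i|\ge r\}$. Since $|X_i|^2-i$ is a martingale and $|X_i|<r+1$ for $i\le\tau_r$, we have $\mathbb E\tau_r\le(r+1)^2$.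

## 3. A harmonic potential for the gap

In the continuous construction each marked point will later be replaced by a small piece of path, so we need room: we ask differences to lie in $e+Q$ instead of $Q$. We also want an exact martingale and not just a submartingale, although the walk jumps. A shift of $u$ does both. Put
$$w(z)=u(z-2e).$$
Think of $z$ as the gap, that is, the current position minus the last marked position, and of $w(z)$ as a debt.

**Lemma 3.**
1. If $z\notin e+Q$, then $\mathbb E\,w(z+U_1)=w(z)$.
2. $w\le2$ on $e+Q$.
3. $w(z)\le|z|^{2/3}+2$.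
4. If $z\in-Q$, then $w(z)\ge\frac{\sqrt3}2|z|^{2/3}$.

*Proof.* (1) Some coordinate of $z$ is $<1$, so some coordinate of $z-2e$ is $<-1$. The closed unit disc about $z-2e$ misses $Q$, so $u$ is harmonic near it, and the mean value property applies.

(2) Let $y=z-2e$; its coordinates are $\ge-1$. If $y\in Q$, then $u(y)=0$. Suppose one coordinate is $-s\in[-1,0)$ and the other is $\ge0$. By symmetry we may take the first to be negative; then $y$ makes an angle $\varphi\in(0,\pi/2]$ with the vertical edge of $Q$, and $\sin\varphi=s/|y|$. As the sine increases on $[0,\pi/2]$ and $|y|\ge s$,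
$$u(y)=|y|^{2/3}\sin(2\varphi/3)\le|y|^{2/3}\sin\varphi=|y|^{-1/3}s\le s^{2/3}\le1 .$$
If both coordinates lie in $[-1,0)$, then $u(y)\le|y|^{2/3}\le2^{1/3}$.

(3) $w(z)\le(|z|+2\sqrt2)^{2/3}\le|z|^{2/3}+(2\sqrt2)^{2/3}=|z|^{2/3}+2$.

(4) Here $z-2e\in-Q$ and $|z-2e|\ge|z|$. On $-Q$ we have $\varphi\in[\pi/2,\pi]$, so $2\varphi/3\in[\pi/3,2\pi/3]$ and $\sin(2\varphi/3)\ge\sqrt3/2$. $\square$

For example, $w(0)=u(-2e)$ with $r=2\sqrt2$, $\varphi=3\pi/4$, so $w(0)=2\sin(\pi/2)=2$.

## 4. Chains, rules and cycles

**Definition (chain).** A chain is a finite index sequence $i_1<\dots<i_k$ with $X_{i_{l+1}}-X_{i_l}\in e+Q$ for all $l$.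

For example, if $U_1=(1,0)$ and $U_2=(0,1)$, then $\{0,2\}$ is a chain. Since $e+Q$ is closed under addition, any two members $i<i'$ of a chain satisfy $X_{i'}-X_i\in e+Q$.

**Definition (rule).** A rule is a pair $(\tau,H)$ where $\tau$ is an a.s. finite stopping time of $(\mathcal F_i)$ such that, for some constant $\rho$ (the *range*), $|X_i|\le\rho$ for all $i\le\tau$; and $H$ is an $\mathcal F_\tau$-measurable chain with $0=i_1<\dots<i_k\le\tau$.

The point is that $H$ may depend on the whole path up to $\tau$: this is where hindsight is allowed. Write $|H|=k\ge1$ and $P_H=X_{i_k}$. Then $P_H\in Q$. Stopping the martingale $|X_i|^2-i$ gives $\mathbb E\tau\le\rho^2$, so $\mathbb E|H|\le1+\mathbb E\tau<\infty$. The simplest rule is $\tau=0$, $H=\{0\}$. Another one is $\tau=2$, with $H=\{0,2\}$ if $X_2\in e+Q$ and $H=\{0\}$ otherwise.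

From a rule we make larger ones by repeating it: apply the rule, wait until the walk enters $e+Q$ above the last chosen point, apply it again, and so on up to distance $r$.

**Definition (the procedure $\mathcal C(r)$)**, for a rule $(\tau,H)$ of range $\rho$ and $r\ge100(\rho+1)$. Let $t_1=0$. Given $t_j$ with $\max_{l\le t_j}|X_l|<r$, do the following.

* Apply the rule to the walk restarted at time $t_j$. This gives an end time $r_j\ge t_j$ and a chain $\Gamma_j\subset[t_j,r_j]$ with first index $t_j$ and end position $P_j$.
* Let $e_j$ be the first $i\ge r_j$ such that $X_i-P_j\in e+Q$ or $\max_{l\le i}|X_l|\ge r$.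
* If $\max_{l\le e_j}|X_l|\ge r$, stop, and put $\kappa=j$, $T=e_j$, $\Gamma=\Gamma_1\cup\dots\cup\Gamma_\kappa$. Otherwise put $t_{j+1}=e_j$ and continue.

Let us check that this makes sense. If $t_{j+1}=e_j$ is defined, then $X_{t_{j+1}}-P_j\in e+Q$, a set that does not contain $0$. As $t_{j+1}\ge r_j$ is at least the last index of $\Gamma_j$, it is therefore strictly larger. Hence $t_{j+1}>t_j$, the $\Gamma_j$ are disjoint, and $\Gamma$ is a chain. Moreover $j-1\le t_j<\tau_r$ whenever $t_j$ is defined, so $\kappa\le1+\tau_r$ and $\mathbb E\kappa<\infty$. For the rule $\tau=0$, $H=\{0\}$, the procedure $\mathcal C(r)$ is the greedy selection: mark the first point in $e+Q$ above the last marked one.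

**Lemma 4.** Let $(\tau,H)$ be a rule of range $\rho$, $\omega=\mathbb E\,w(X_\tau-P_H)$ and $r\ge100(\rho+1)$. Then $(T,\Gamma)$ is a rule, and:

* (a) $|X_i|\le r+\rho+1\le1.01r$ for $i\le T$, and $w(X_T-P_\Gamma)\le3r^{2/3}$.
* (b) There is an event $A_r\in\mathcal F_T$ with $\mathbb P(A_r)=1/8$ on which both coordinates of $X_T$ are $\le-r/3$.
* (c) $\omega>0$, $\ \mathbb E|\Gamma|\ge\frac{\mathbb E|H|}{\omega}\,\mathbb E\,w(X_T-P_\Gamma)$, and $\mathbb E\,w(X_T-P_\Gamma)\ge r^{2/3}/16$.

**Part (a): the walk stays bounded.** At the times $t_j$ we have $|X|<r$. While a rule is applied, the walk stays within $\rho$ of its position at $t_j$. While waiting, $|X|<r$ until the exit and $|X|<r+1$ at it. So $|X_i|\le r+\rho+1\le1.01r$ for $i\le T$. In particular $|X_T-P_\Gamma|\le2.02r$, and by Lemma 3(3), since $r\ge100$, $w(X_T-P_\Gamma)\le(2.02r)^{2/3}+2\le3r^{2/3}$. Now $T$ is an a.s. finite stopping time, $\Gamma$ is $\mathcal F_T$-measurable with first index $0$, and $(T,\Gamma)$ is a rule.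

**Part (b): with fixed probability the walk ends far down and left.** At $T$ the maximum has reached $r$, so $\tau_r\le T$. If $\max_{l\le r_\kappa}|X_l|<r$, then $T=\tau_r$. Otherwise $T=e_\kappa=r_\kappa$ and $\tau_r\in[t_\kappa,r_\kappa]$, so both $X_T$ and $X_{\tau_r}$ are within $\rho$ of $X_{t_\kappa}$ and $|X_T-X_{\tau_r}|\le2\rho\le0.02r$. By rotation invariance the direction of $X_{\tau_r}$ is uniform. Let $A_r\in\mathcal F_{\tau_r}\subset\mathcal F_T$ be the event that it lies in $[9\pi/8,11\pi/8]$; then $\mathbb P(A_r)=1/8$. On $A_r$ the coordinates of $X_{\tau_r}$ are $\le-r\sin(\pi/8)$, so those of $X_T$ are $\le-r\sin(\pi/8)+0.02r\le-r/3$, as $\sin(\pi/8)>0.38$.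

**Part (c): the accounts.** We have $\{\kappa\ge j\}\in\mathcal F_{t_j}$, and on it the strong Markov property gives
$$\mathbb E[w(X_{r_j}-P_j)\mid\mathcal F_{t_j}]=\omega,\qquad\mathbb E[|\Gamma_j|\mid\mathcal F_{t_j}]=\mathbb E|H| .$$
Waiting does not change the mean debt: for $r_j\le i<e_j$ we have $X_i-P_j\notin e+Q$ and $|X_i|<r$, and $P_j$ is $\mathcal F_{r_j}$-measurable. So by Lemma 3(1) $(w(X_{i\wedge e_j}-P_j))_{i\ge r_j}$ is a bounded martingale, and $\mathbb E[w(X_{e_j}-P_j)\mid\mathcal F_{r_j}]=w(X_{r_j}-P_j)$. Sum over $j$. All terms are non-negative, and the term $j=\kappa$ is $w(X_T-P_\Gamma)$, so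
$$\omega\,\mathbb E\kappa=\mathbb E\sum_{j\le\kappa}w(X_{e_j}-P_j)\ \ge\ \mathbb E\,w(X_T-P_\Gamma),\qquad\mathbb E|\Gamma|=\mathbb E|H|\;\mathbb E\kappa .$$
On $A_r$, as $P_\Gamma\in Q$, both coordinates of $X_T-P_\Gamma$ are $\le-r/3$. By Lemma 3(4), $w(X_T-P_\Gamma)\ge\frac{\sqrt3}2(\sqrt2\,r/3)^{2/3}\ge r^{2/3}/2$. Hence $\mathbb E\,w(X_T-P_\Gamma)\ge\frac18\cdot\frac12r^{2/3}=r^{2/3}/16>0$. This forces $\omega>0$, and dividing by $\omega$ gives the inequality for $\mathbb E|\Gamma|$. $\square$

Part (c) says that $\mathcal C(r)$ loses nothing in the ratio of marks to debt. So we define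
$$a^*=\sup\frac{\mathbb E|H|}{\mathbb E\,w(X_\tau-P_H)}\in(0,\infty]\qquad\text{over all rules.}$$
The denominators are positive by Lemma 4(c). The rule $\tau=0$, $H=\{0\}$ gives $a^*\ge1/w(0)=1/2$.

## 5. The size of the constant in $R^{2/3}$

Greedy selection run to distance $R\ge100$ marks at least $\frac12\cdot\frac1{16}R^{2/3}$ points on average, by Lemma 4(c) with ratio $\frac12$. The first thing to try is to iterate it. Replace each marked step of the walk by a scaled copy of the whole picture. In Section 8 the scale factor will be $\lambda=5R$, and controlling dependence between generations will cost a factor $3$ in the mean number of children. If $\mathbb E|H|=cR^{2/3}$, we obtain a tree with mean offspring about $\frac c3R^{2/3}$ in which time intervals shrink by about $\lambda^{-2}$ per generation, and so a set of dimension about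
$$\frac{\log(\frac c3R^{2/3})}{2\log(5R)} .$$
For fixed $c$ this tends to $1/3$ as $R\to\infty$, and it exceeds $1/3$ exactly when $\frac c3R^{2/3}>(5R)^{2/3}$, that is, when $c>3\cdot5^{2/3}\approx8.77$.

This is the point where a selection without foresight stops. Let $T$ be a stopping time up to which $|X_i|\le1.01R$, as in $\mathcal C(R)$, and let $i_1<i_2<\cdots$ be as in Proposition 1. Summing (1) up to $T\wedge n$ and letting $n\to\infty$ ($V$ is bounded up to $T$, and $T<\infty$ a.s.),
$$c_0\,\mathbb E\,\#\{k:i_k<T\}\le\mathbb EV_T\le(2.02R)^{2/3},\qquad\text{so}\qquad\mathbb E\,\#\{k:i_k\le T\}\le1+\tfrac{2\pi}3(2.02R)^{2/3}\le3.4\,R^{2/3}$$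
for $R\ge100$. The required constant $8.77$ is out of reach for stopping times. We must show that hindsight allows arbitrarily large constants, in other words that $a^*=\infty$.

The reason is a regret like the one in Section 2. Suppose the walk re-enters $e+Q$ above the last point $P$ at a place like $P+(2R,1)$. The rule accepts this point and builds a small further chain there. If the walk then goes to $P+(R,R)$, it is far to the left of the new chain, and the debt is of order $R^{2/3}$. Had we not accepted, the debt would be at most $2$. Discarding the small chain costs few points and cancels a debt of order $R^{2/3}$. So a rule whose ratio is nearly the supremum $a^*<\infty$ could be improved beyond it. To make this precise we need the walk to follow a prescribed route with a probability that does not depend on $R$.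

## 6. Walks in tubes

**Lemma 5.** For $\varepsilon,M>0$ there is $p(\varepsilon,M)>0$ such that, if $R\ge2/\varepsilon$ and $|x-y|\le MR$, the walk started at $x$ visits the closed ball $\overline B(y,\varepsilon R)$ before leaving the closed $\varepsilon R$-neighborhood of the segment $[x,y]$ with probability $\ge p(\varepsilon,M)$.

**Step 1: Brownian motion follows the segment.** Realize the walk as the skeleton walk of a Brownian motion $B$ from $x$, and let $v=(y-x)/R$, so $|v|\le M$. Let $W$ be a standard planar Brownian motion and $S=\{\sup_{t\le1}|W_t|<\varepsilon/2\}$, an event invariant under $W\mapsto-W$ with $\mathbb P(S)>0$. By scaling, $B_{R^2t}-x$ has the law of $RW_t$. By Cameron–Martin, $(W_t-tv)_{t\le1}$ has density $e^{-v\cdot W_1-|v|^2/2}$ with respect to the law of $W$. Hence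
$$\mathbb P\Big(\sup_{t\le1}|B_{R^2t}-x-t(y-x)|<\tfrac{\varepsilon R}2\Big)=\mathbb E\big[\mathbf 1_S\,e^{-v\cdot W_1-|v|^2/2}\big]=e^{-|v|^2/2}\,\mathbb E[\mathbf 1_S\cosh(v\cdot W_1)]\ge e^{-M^2/2}\,\mathbb P(S),$$
where the second equality averages over $W$ and $-W$. Call the right side $p(\varepsilon,M)$.

**Step 2: so does the skeleton.** On this event let $s_i\le R^2<s_{i+1}$. Then $X_0,\dots,X_i$ are positions of $B$ at times $\le R^2$ and lie in the tube, and $|X_i-y|\le|X_i-B_{R^2}|+|B_{R^2}-y|\le1+\varepsilon R/2\le\varepsilon R$. $\square$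

## 7. The supremum $a^*$ is infinite

**Proposition 6.** $a^*=\infty$.

*Proof.* Suppose $a^*<\infty$. Then every rule satisfies
$$\mathbb E\big[|H|-a^*w(X_\tau-P_H)\big]\le0, \tag{2}$$
and we shall construct a rule that violates (2).

**Step 1: a nearly optimal rule, run at two scales.** Let
$$\kappa_0=10^{-5},\quad p_2=p(\tfrac1{10},5)^2,\quad p_4=p(\kappa_0/6,5),\quad\delta=\frac{p_2p_4}{1024},\quad\eta=\frac\delta{12};$$
these are absolute constants. Choose a rule $(\tau_0,H_0)$ with ratio $\ge(1-\eta)a^*$, let $\rho$ be its range, and then choose $R$ with $\kappa_0R\ge100(\rho+1)$. In particular $R\ge10^7$, $\kappa_0R/6\ge2$ and $R^{2/3}\ge32$. By Lemma 4(a),(c), for $r\in\{R,\kappa_0R\}$ the procedure $\mathcal C(r)$ for $(\tau_0,H_0)$ satisfies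
$$\mathbb E[|\Gamma|-a^*w(X_T-P_\Gamma)]\ge-\eta a^*\,\mathbb E\,w(X_T-P_\Gamma)\ge-3\eta a^*r^{2/3}. \tag{3}$$
As $(T,\Gamma)$ is a rule, (2) also gives $\mathbb E|\Gamma|\le a^*\,\mathbb E\,w(X_T-P_\Gamma)\le3a^*r^{2/3}$.

For a chain $G$ with end position $P_G$ write $\Phi_i(G)=|G|-a^*w(X_i-P_G)$: marks minus debt at time $i$. The new rule is built in four phases, and in each one we record a stopping option.

**Step 2 (Phase 1): reach distance $R$, down and left.** Run $\mathcal C(R)$. This gives $T_1$, $\Gamma$ and $P:=P_\Gamma$. Off $A_R$, stop with $(T_1,\Gamma)$. On $A_R$, since $P\in Q$, the coordinates of $X_{T_1}-P$ are $\le-R/3$, and $|X_{T_1}-P|\le2.02R$.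

**Step 3 (Phase 2): re-enter far to the right.** On $A_R$ let $T_2$ be the first $i\ge T_1$ with $X_i-P\in e+Q$ or $|X_i-P|\ge10R$. Neither holds at $T_1$, so $T_2>T_1$. Let $G_2\subset A_R$ be the event that $X_{T_2}-P\in e+Q$ with first coordinate in $[1.8R,2.2R]$. On $A_R\setminus G_2$, stop with $(T_2,\Gamma)$. On $G_2$ the second coordinate of $X_{T_2}-P$ lies in $[1,2)$: one step earlier the first coordinate of the gap was $\ge1.8R-1\ge1$ and the gap was outside $e+Q$, so its second coordinate was $<1$.

We claim that $\mathbb P(G_2\mid\mathcal F_{T_1})\ge p_2$ on $A_R$. Work in coordinates relative to $P$, and use Lemma 5 twice with $\varepsilon=\frac1{10}$, $M=5$. First go from $X_{T_1}-P$ to $R(2,-1)$; the distance is at most $2.02R+2.24R\le5R$. In this tube the second coordinate is $\le-R/3+R/10<0$, so $e+Q$ is not met. Then go from the point reached in $\overline B(R(2,-1),R/10)$ to $R(2,1)$; the distance is at most $2.1R$. In this tube the first coordinate stays in $[1.8R,2.2R]$, and $\overline B(R(2,1),R/10)\subset e+Q$. So $e+Q$ is first entered in this second tube.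 The norm stays $<10R$ throughout. By the strong Markov property the two tubes are followed with probability at least $p(\frac1{10},5)^2=p_2$.

**Step 4 (Phase 3): accept the sideways point and build a small chain there.** On $G_2$ let $J=X_{T_2}$. Run $\mathcal C(\kappa_0R)$ for the walk restarted at time $T_2$ from $J$. This gives $T_3$, a chain $\Gamma_A$ with first index $T_2$, its length $n_A=|\Gamma_A|$ and its end position $P_A$. Since $J-P\in e+Q$ and $T_2>T_1$, $\Gamma\cup\Gamma_A$ is a chain. Let $A'$ be the event $A_{\kappa_0R}$ for the restarted walk, and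
$$G_3=G_2\cap A'\cap\{n_A\le48a^*(\kappa_0R)^{2/3}\}.$$
On $G_2\setminus G_3$, stop with $(T_3,\Gamma\cup\Gamma_A)$. By Step 1, $\mathbb E[n_A\mid\mathcal F_{T_2}]\le3a^*(\kappa_0R)^{2/3}$, so by Markov's inequality the last condition fails with conditional probability at most $\frac3{48}=\frac1{16}$. Hence $\mathbb P(G_3\mid\mathcal F_{T_2})\ge\frac18-\frac1{16}=\frac1{16}$ on $G_2$.

On $G_3$ we know the following. First, $P_A-J\in Q$ and $|P_A-J|,|X_{T_3}-J|\le1.01\kappa_0R$. The coordinates of $X_{T_3}-J$ are $\le-\kappa_0R/3$, hence so are those of $X_{T_3}-P_A$. The first coordinate of $P_A-P$ lies in $[1.8R,2.21R]$ and the second in $[1,2+0.01R]$.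

**Step 5 (Phase 4): the walk comes back to the middle, and we regret.** On $G_3$ let $\mathcal D=\{x:|x-P-R(1,1)|\le R/5\}$. Relative to $P$, coordinates on $\mathcal D$ lie in $[0.8R,1.2R]$, so $\mathcal D\subset P+e+Q$. Also $\mathcal D\cap(P_A+e+Q)=\emptyset$, because relative to $P$ the first coordinate is $\le1.2R$ on $\mathcal D$ and $\ge1.8R+1$ on $P_A+e+Q$. Let $T_4$ be the first $i\ge T_3$ with $X_i\in\mathcal D$, or $X_i-P_A\in e+Q$, or $|X_i-P_A|\ge10R$, and let $G_4=G_3\cap\{X_{T_4}\in\mathcal D\}$. On $G_3\setminus G_4$, stop with $(T_4,\Gamma\cup\Gamma_A)$. On $G_4$, stop with $(T_4,\Gamma)$, that is, discard $\Gamma_A$.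

We claim that $\mathbb P(G_4\mid\mathcal F_{T_3})\ge p_4$ on $G_3$. Apply Lemma 5 with $\varepsilon=\kappa_0/6$, $M=5$ from $X_{T_3}$ to $P+R(1,1)$. Relative to $P$ the starting point has first coordinate in $[1.79R,2.21R]$ and second in $[1-0.01R,2+0.01R]$, so the distance is at most $2R$. Relative to $P_A$ the first coordinate is $\le-\kappa_0R/3$ at the start of the segment and $\le-0.8R$ at the end. So in the tube it is $\le-\kappa_0R/3+\kappa_0R/6<0$, and $P_A+e+Q$ is not met. Distances to $P_A$ are $<10R$ in the tube, and the final ball lies in $\mathcal D$. So the walk meets $\mathcal D$ before either of the other two stopping conditions occurs.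

**Step 6: the gain from discarding.** On $G_4$ we have $X_{T_4}-P\in e+Q$, so $w(X_{T_4}-P)\le2$ by Lemma 3(2). Let $y=X_{T_4}-P_A-2e=(-\alpha,\beta)$. The coordinates of $X_{T_4}-P$ lie in $[0.8R,1.2R]$, so by the position of $P_A$ in Step 4, $0.6R\le\alpha\le1.41R+2\le1.5R$, $0<\beta\le1.2R$ and $|y|\le2R$. Let $\varphi\in(0,\pi/2)$ be the angle of $y$ from the vertical edge of $Q$, so $\sin\varphi=\alpha/|y|$. By concavity of the sine on $[0,\pi/2]$, $\sin(2\varphi/3)\ge\frac23\sin\varphi$. Hence
$$w(X_{T_4}-P_A)=u(y)\ge\tfrac23\alpha|y|^{-1/3}\ge0.4R\,(2R)^{-1/3}\ge\tfrac14R^{2/3}.$$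
Since $48\kappa_0^{2/3}\le\frac1{16}$ we have $n_A\le\frac1{16}a^*R^{2/3}$, and $2\le R^{2/3}/16$. Therefore
$$\Phi_{T_4}(\Gamma)-\Phi_{T_4}(\Gamma\cup\Gamma_A)=-n_A+a^*\big[w(X_{T_4}-P_A)-w(X_{T_4}-P)\big]\ge\tfrac18a^*R^{2/3}\quad\text{on }G_4. \tag{4}$$

**Step 7: the total.** Let $(\tau,H)$ be the resulting pair. Each decision to stop or continue at $T_k$ is $\mathcal F_{T_k}$-measurable, so $\tau$ is a stopping time and $H$ is an $\mathcal F_\tau$-measurable chain with first index $0$. All the stopping times used are a.s. finite and the walk stays bounded by a constant up to $\tau$, so $(\tau,H)$ is a rule. Its expected balance is a telescoping sum: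
$$\begin{aligned}\mathbb E\,\Phi_\tau(H)={}&\mathbb E\,\Phi_{T_1}(\Gamma)+\mathbb E\,\mathbf 1_{A_R}\big[\Phi_{T_2}(\Gamma)-\Phi_{T_1}(\Gamma)\big]+\mathbb E\,\mathbf 1_{G_2}\big[\Phi_{T_3}(\Gamma\cup\Gamma_A)-\Phi_{T_2}(\Gamma)\big]\\&+\mathbb E\,\mathbf 1_{G_3}\big[\Phi_{T_4}(\Gamma\cup\Gamma_A)-\Phi_{T_3}(\Gamma\cup\Gamma_A)\big]+\mathbb E\,\mathbf 1_{G_4}\big[\Phi_{T_4}(\Gamma)-\Phi_{T_4}(\Gamma\cup\Gamma_A)\big].\end{aligned}$$

* First term: at least $-3\eta a^*R^{2/3}$, by (3) with $r=R$.
* Second and fourth terms: zero. In Phase 2, $X_i-P\notin e+Q$ and $|X_i-P|<10R$ for $T_1\le i<T_2$; in Phase 4, $X_i-P_A\notin e+Q$ and $|X_i-P_A|<10R$ for $T_3\le i<T_4$. By Lemma 3(1) the relevant $w$ is a bounded martingale up to the stopping time.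
* Third term: on $G_2$, $\Phi_{T_2}(\Gamma)\le|\Gamma|$, so the bracket is at least $n_A-a^*w(X_{T_3}-P_A)$. By (3) with $r=\kappa_0R$, its conditional expectation given $\mathcal F_{T_2}$ is at least $-3\eta a^*(\kappa_0R)^{2/3}\ge-3\eta a^*R^{2/3}$.
* Fifth term: at least $\frac18a^*R^{2/3}\,\mathbb P(G_4)$ by (4), and $\mathbb P(G_4)\ge\frac18\cdot p_2\cdot\frac1{16}\cdot p_4=\frac{p_2p_4}{128}$. So it is at least $\delta a^*R^{2/3}$.

Hence $\mathbb E[|H|-a^*w(X_\tau-P_H)]\ge a^*R^{2/3}(\delta-6\eta)=\frac\delta2a^*R^{2/3}>0$, which contradicts (2). $\square$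

For the walk itself this already separates hindsight from stopping times. The next statement is not used in the proof of Theorem 2; compare it with Proposition 1.

**Corollary 7.** Let $L_n$ be the maximal length of a chain in $X_0,\dots,X_n$. Then $n^{-1/3}\,\mathbb EL_n\to\infty$.

*Proof.* Given $A$, take a rule with ratio $\ge A$. Let $n$ be large and $R=\sqrt n$. By Lemma 4, $\mathcal C(R)$ ends before $\tau_{2R}$, so the maximal chain length up to $\tau_{2R}$ has mean at least $AR^{2/3}/16$. Split a chain into its parts in the pieces $[kn,(k+1)n)$, $k\ge0$; only pieces with $kn\le\tau_{2R}$ matter. The maximal length in piece $k$ depends on the steps after time $kn$, so it is independent of $\{\tau_{2R}\ge kn\}$, and its mean is $\le\mathbb EL_n$. So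
$$\frac{AR^{2/3}}{16}\le\sum_{k\ge0}\mathbb P(\tau_{2R}\ge kn)\,\mathbb EL_n\le(1+n^{-1}\mathbb E\tau_{2R})\,\mathbb EL_n\le6\,\mathbb EL_n$$
for large $n$, since $\mathbb E\tau_{2R}\le(2R+1)^2$. Thus $\mathbb EL_n\ge An^{1/3}/96$ for all large $n$. $\square$

## 8. Blocks of Brownian motion and their types

**Step 1: fix the selection to be iterated.** By Proposition 6 choose a rule with ratio $\ge600$, and let $\rho$ be its range. Let $R=100(\rho+1)$ and let $(T,\Gamma)$ be the result of $\mathcal C(R)$. By Lemma 4(c), $\mathbb E|\Gamma|\ge600R^{2/3}/16=37.5R^{2/3}$. Let $\lambda=5R$. Let $\mathcal H$ consist of the first $K$ elements of $\Gamma$ (all of $\Gamma$ if $|\Gamma|<K$), with $K$ so large that $\mathbb E|\mathcal H|\ge18R^{2/3}$; this is possible by monotone convergence. As $3\cdot2\cdot5^{2/3}<18$,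
$$\tfrac13\,\mathbb E|\mathcal H|\ \ge\ m:=2\lambda^{2/3}>1. \tag{5}$$
The chain $\mathcal H\subset\{0,\dots,T\}$ is determined by the **skeleton** $\Sigma=(T,U_1,\dots,U_{T+1})$, and $|X_i|\le1.01R$ for $i\le T$. Elements of $e+Q$ have norm $\ge\sqrt2>1$, so distinct $i<i'$ in $\mathcal H$ satisfy $X_{i'}-X_i\in e+Q$ and $i'\ge i+2$.

**Step 2: define blocks and condition on the exit point.** A **block** is a continuous path $\beta$ from $0$ run until its first exit from the unit disc. Its lifetime is $|\beta|$, and its exit point $\theta(\beta)$ is its **type**. Let $\mathbf P$ be the law of the Brownian block. For $|\theta|=1$ let $\mathbf P^\theta$ be the law under $\mathbf P$ of $\theta\,\theta(\beta)^{-1}\beta$ (complex multiplication): the path is rotated so that it exits at $\theta$. Under $\mathbf P$, $\theta(\beta)^{-1}\beta$ is independent of the uniform variable $\theta(\beta)$. Indeed, let $\Theta$ be uniform on the circle and independent of $\beta$. Then $\Theta\beta$ has law $\mathbf P$, its normalized path is again $\theta(\beta)^{-1}\beta$, and given $\beta$ its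 type $\Theta\theta(\beta)$ is uniform. So $(\mathbf P^\theta)$ is a regular conditional law of $\beta$ given its type. Rotation does not change lifetimes, so $|\beta|$ has the same law under all $\mathbf P^\theta$.

**Step 3: cut a block into pieces.** Given $\beta$ under $\mathbf P$ (continued as a Brownian motion after its exit, so that everything is defined), let $s_0=0$, let $s_{i+1}$ be the first time after $s_i$ at distance $1/\lambda$ from $\beta(s_i)$, and put $X_i=\lambda\beta(s_i)$. By scaling, $(X_i)$ is our walk, and it defines $T,\Sigma,\mathcal H$. Up to time $s_{T+1}$ the path stays in the disc of radius $(1.01R+1)/\lambda\le\frac12$. So $s_{T+1}$ precedes the exit, and only the block itself is used. For $0\le i\le T$ let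
$$\beta_i(t)=\lambda\big(\beta(s_i+\lambda^{-2}t)-\beta(s_i)\big),\qquad0\le t\le\lambda^2(s_{i+1}-s_i).$$
The same formula defines $\beta_i$ for $i>T$. Under $\mathbf P$ the pieces $\beta_0,\beta_1,\dots$ are i.i.d. with law $\mathbf P$, and $\theta(\beta_i)=U_{i+1}$. So given $(U_i)_{i\ge1}$ they are independent with laws $\mathbf P^{U_{i+1}}$. For $i\le T$ these laws are functions of $\Sigma$, and $\Sigma$ is a function of $(U_i)$. Hence under $\mathbf P$, given $\Sigma$, the pieces $\beta_0,\dots,\beta_T$ are independent with $\beta_i\sim\mathbf P^{U_{i+1}}$.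

The pieces of a piece will be cut in the same way, so we need the same statement under $\mathbf P^\theta$.

**Lemma 8.** There is a Lebesgue-null set $N$ of types such that for $\theta\notin N$: under $\mathbf P^\theta$, given $\Sigma$, the pieces $\beta_0,\dots,\beta_T$ are independent with $\beta_i\sim\mathbf P^{U_{i+1}}$; $\mathbf P^\theta$-a.s. $U_{i+1}\notin N$ for all $i\le T$; and $m(\theta):=\mathbf E^\theta|\mathcal H|\ge m$.

*Proof.* The purpose is to compare $\mathbf P^\theta$ with $\mathbf P$ by a density that depends only on $\Sigma$. Let $h_\theta(y)=(1-|y|^2)/|\theta-y|^2$ be the Poisson kernel. For $|y|\le\frac12$,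
$$\tfrac13\le\frac{1-|y|}{1+|y|}\le h_\theta(y)\le\frac{1+|y|}{1-|y|}\le3 .$$
Let $\Xi=(\Sigma;\beta_0,\dots,\beta_T)$. This is determined by the path up to the stopping time $s_{T+1}$, when the path is at $X_{T+1}/\lambda$. For bounded measurable $F$ of $\Xi$ and bounded measurable $f$ on the circle, the definition of $\mathbf P^\theta$ and the strong Markov property at $s_{T+1}$ give
$$\int f(\theta)\,\mathbf E^\theta[F]\tfrac{d\theta}{2\pi}=\mathbf E[F\,f(\theta(\beta))]=\int f(\theta)\,\mathbf E\big[F\,h_\theta(X_{T+1}/\lambda)\big]\tfrac{d\theta}{2\pi}.$$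
So $\mathbf E^\theta[F]=\mathbf E[F\,h_\theta(X_{T+1}/\lambda)]$ for almost every $\theta$. Applying this to indicators of a countable generating $\pi$-system gives one null set $N$ such that for $\theta\notin N$ the law of $\Xi$ under $\mathbf P^\theta$ has density $h_\theta(X_{T+1}/\lambda)\in[\frac13,3]$ with respect to its law under $\mathbf P$.

This density is a function of $\Sigma$, so it does not change the conditional law of the pieces given $\Sigma$; this is the first statement. For the second, under $\mathbf P$ we have $\{i\le T\}\in\mathcal F_i$, and $U_{i+1}$ is uniform and independent of $\mathcal F_i$, so $\mathbf P(i\le T,\,U_{i+1}\in N)=0$ for each $i$. The bounded density transfers this to $\mathbf P^\theta$. For the third, $\mathbf E^\theta|\mathcal H|\ge\frac13\mathbf E|\mathcal H|\ge m$ by (5). $\square$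

## 9. A random tree of blocks and a monotone compact set

**Step 1: the tree and the set $D$.** Start with a root block $\beta_\emptyset\sim\mathbf P$, the initial piece of $\mathbf B$ up to its exit from the unit disc (with $\mathbf B$ extended to $[0,\infty)$). The children of a block $\beta_v$ are $\beta_{vi}:=(\beta_v)_i$, $i\in\mathcal H(\beta_v)$. Write $\theta_v,\Sigma_v,T_v$ for the type, skeleton and time $T$ of $\beta_v$, so $\theta_{vi}=U_{i+1}(\beta_v)$. A level-$n$ block $v$ occupies a time interval $[a_v,b_v]$ of $\mathbf B$ with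
$$\beta_v(t)=\lambda^n\big(\mathbf B(a_v+\lambda^{-2n}t)-\mathbf B(a_v)\big),\qquad b_v-a_v=\lambda^{-2n}|\beta_v| .$$
In particular $|\mathbf B-\mathbf B(a_v)|\le\lambda^{-n}$ on $[a_v,b_v]$. Let
$$D=\bigcap_n\ \bigcup_{v\text{ at level }n}[a_v,b_v].$$
Each block has at most $K$ children, so $D$ is compact.

**Step 2: points of $D$ are rays of the tree.** For children $i<i'$ of one block, $i'\ge i+2$, so the child intervals are disjoint and separated by at least the whole step $i+1$. Hence the intervals of distinct level-$n$ blocks are disjoint. Along an infinite ray the intervals shrink to a point a.s., since otherwise $\mathbf B$ would be constant on a non-degenerate interval, by the bound $\lambda^{-n}$. So each $t\in D$ determines a unique ray, and the map $\pi$ from the space $\partial$ of infinite rays (compact, as the tree is locally finite) to $D$ is a continuous bijection.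

**Step 3: $\mathbf B$ is non-decreasing on $D$.** If $t\in D\cap[a_v,b_v]$ with $v$ at level $n$, then $t$ lies in a child interval of $v$, hence in the part of the block before $s_{T_v+1}$. There the block stays within $\frac12$ of its start, so $|\mathbf B(t)-\mathbf B(a_v)|\le\frac12\lambda^{-n}$. Let $s<t$ be in $D$, with last common block $v$ at level $n$, $s$ in child $i$ and $t$ in child $i'$, $i<i'$. Then
$$\mathbf B(a_{vi'})-\mathbf B(a_{vi})=\lambda^{-n-1}\big(X_{i'}-X_i\big)\in\lambda^{-n-1}(e+Q),$$
where $X$ is the walk of $\beta_v$. Replacing the two starting points by $t$ and $s$ changes this by at most $\frac12\lambda^{-n-1}$ each. So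
$$\mathbf B(t)-\mathbf B(s)\in\lambda^{-n-1}\big[(e+Q)+\{|x|\le1\}\big]\subset Q .$$
Here the room given by $e$ is used.

**Step 4: independence between blocks.** Let $\mathcal G_n=\sigma(\theta_\emptyset;\ \Sigma_v,\ v\text{ of level}<n)$. The set of level-$n$ blocks and their types are $\mathcal G_n$-measurable.

**Lemma 9.** For all $n$:

* (A$_n$) Given $\mathcal G_n$, the blocks $\beta_v$, $v$ of level $n$, are independent with laws $\mathbf P^{\theta_v}$, and a.s. all $\theta_v\notin N$.
* (B$_n$) Given $\mathcal G_{n+1}$, all pieces $(\beta_v)_i$, $v$ of level $n$, $0\le i\le T_v$ (selected or not), are independent with laws $\mathbf P^{U_{i+1}(\beta_v)}$.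

The same holds if the root has law $\mathbf P^\theta$ with $\theta\notin N$.

*Proof.* (A$_0$) holds because $\mathbf P^{\theta}$ is the conditional law given the type, and the type of the root is uniform (or equal to the given $\theta\notin N$). Assume (A$_n$). Given $\mathcal G_n$, the variables $\Xi(\beta_v)$, $v$ of level $n$, are independent with the laws of $\Xi$ under $\mathbf P^{\theta_v}$. Condition further on all $\Sigma_v$, $v$ of level $n$; together with $\mathcal G_n$ they generate $\mathcal G_{n+1}$. The families of pieces stay independent for different $v$, and within each $v$ Lemma 8 applies. This is (B$_n$). Since $\mathcal H(\beta_v)$ is a function of $\Sigma_v$, restricting (B$_n$) to the selected pieces, and using the second statement of Lemma 8, gives (A$_{n+1}$). $\square$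

## 10. The limit measure and its energy

**Step 1: a martingale of masses.** We give each block a mass that its children share on average. Put $Q_\emptyset=1$ and $Q_{vi}=Q_v/m(\theta_v)$; by Lemmas 8 and 9, a.s. $Q_v\le m^{-n}$ at level $n$. Let $W_n=\sum_{v\text{ at level }n}Q_v$, a measurable functional of the root block. By (A$_n$),
$$\mathbb E[W_{n+1}\mid\mathcal G_n]=\sum_vQ_v\frac{\mathbf E^{\theta_v}|\mathcal H|}{m(\theta_v)}=W_n .$$
So $(W_n)$ is a martingale with mean $1$, and $\mathbb E\sum_vQ_v^2\le m^{-n}\,\mathbb EW_n=m^{-n}$, the sum being over level $n$. Given $\mathcal G_n$, the increment $W_{n+1}-W_n=\sum_vQ_v\big(|\mathcal H(\beta_v)|/m(\theta_v)-1\big)$ is a sum of independent centered terms, and $|\mathcal H|\le K$. Hence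
$$\mathbb EW_{n+1}^2-\mathbb EW_n^2\le\mathbb E\sum_{v\text{ at level }n}Q_v^2K^2m^{-2}\le K^2m^{-n-2}.$$
The same holds under $\mathbf P^\theta$ for every $\theta\notin N$. Put $C:=1+K^2\sum_nm^{-n-2}<\infty$ and $W:=\limsup W_n$, a functional of a block. By $L^2$-martingale convergence, for all $\theta\notin N$ we have $W_n\to W$ a.s. and in $L^2$ under $\mathbf P^\theta$, $\mathbf E^\theta W=1$ and $\mathbf E^\theta W^2\le C$.

**Step 2: the measure $\mu$ on $D$.** Put $W_v=W(\beta_v)$. By (A$_n$), a.s. for every block $v$ the sequence $W_k(\beta_v)$ converges to $W_v<\infty$, and for $v$ of level $n$, $\mathbb E[W_v\mid\mathcal G_n]=1$ and $\mathbb E[W_v^2\mid\mathcal G_n]\le C$. Letting $k\to\infty$ in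
$$W_{k+1}(\beta_v)=m(\theta_v)^{-1}\sum_{i\in\mathcal H(\beta_v)}W_k(\beta_{vi})$$
gives $Q_vW_v=\sum_iQ_{vi}W_{vi}$. So the masses $Q_vW_v$ are consistent and define a finite Borel measure on $\partial$ with these masses on the cylinders. Let $\mu$ be its image under $\pi$. It is a measure on $D$ with $\mu([a_v,b_v])=Q_vW_v$ and total mass $W=W_\emptyset$. It has no atoms a.s., because each $t$ lies in one level-$n$ interval at most, and so
$$\mathbb E\sum_t\mu(\{t\})^2\le\mathbb E\sum_{v\text{ at level }n}Q_v^2W_v^2\le Cm^{-n}\to0 .$$

**Step 3: negative moments of the lifetime.** Before exit from the unit disc some coordinate must reach $\pm1/\sqrt2$, so by the reflection principle $\mathbf P(|\beta|<t)\le4e^{-1/(4t)}$. Hence for every $\gamma>0$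
$$c_\gamma:=\mathbf E|\beta|^{-\gamma}\le1+\int_1^\infty4e^{-x^{1/\gamma}/4}\,dx<\infty .$$

**Step 4: the energy.** Let $\gamma>0$ satisfy $\lambda^{2\gamma}<m$. Let $s<t$ in $D$ have last common block $v$ at level $n$ and lie in children $i<i'$. Since $i+1<i'\le T_v$, the step $i+1$ lies between them, so
$$t-s\ge\lambda^{-2(n+1)}\,|(\beta_v)_{i+1}|,$$
where $(\beta_v)_{i+1}$ is a piece that was not selected. This is why (B$_n$) includes unselected pieces: given $\mathcal G_{n+1}$, the variables $W_{vi},W_{vi'},|(\beta_v)_{i+1}|$ are independent, with $W_{vi},W_{vi'}$ of conditional mean $1$ and $\mathbb E[|(\beta_v)_{i+1}|^{-\gamma}\mid\mathcal G_{n+1}]=c_\gamma$. The diagonal is $\mu\otimes\mu$-null by Step 2, and there are at most $K^2/2$ pairs $i<i'$ in $\mathcal H(\beta_v)$. Counting ordered pairs $(s,t)$,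
$$\mathbb E\iint\frac{d\mu(s)\,d\mu(t)}{|s-t|^\gamma}\le2\sum_n\lambda^{2\gamma(n+1)}c_\gamma\,\tfrac{K^2}2\,\mathbb E\sum_{v\text{ at level }n}\frac{Q_v^2}{m(\theta_v)^2}\le c_\gamma K^2\sum_n\lambda^{2\gamma(n+1)}m^{-n-2}<\infty .$$
By the energy criterion, a.s. on $\{W>0\}$ we have $\dim_{\mathcal H}D\ge\gamma$. Since $\mathbb EW=1$, $p:=\mathbf P(W>0)>0$. This holds for every
$$\gamma<\frac{\log m}{2\log\lambda}=\frac{\log2+\frac23\log\lambda}{2\log\lambda}=\frac13+\frac{\log2}{2\log\lambda}.$$
Fix such a $\gamma>\frac13$; it is deterministic. The surplus comes from the factor $2$ in $m=2\lambda^{2/3}$, and it is there because the constant $600$ was available.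

## 11. From positive probability to probability one

We have a good set with probability $p$ in one block. To finish we look at many small independent blocks. Extend $\mathbf B$ to $[0,\infty)$. For $\ell>0$ let $0=\sigma_0<\sigma_1<\cdots$ be given by $\sigma_{k+1}=\inf\{t>\sigma_k:|\mathbf B(t)-\mathbf B(\sigma_k)|=\ell\}$. The rescaled blocks $t\mapsto\ell^{-1}(\mathbf B(\sigma_k+\ell^2t)-\mathbf B(\sigma_k))$ are i.i.d. with law $\mathbf P$. So the measurable events $\{W>0\}$ for them are independent of probability $p$. Up to a null event, if this event occurs for the $k$-th block, then $[\sigma_k,\sigma_{k+1}]$ contains a compact set of dimension $\ge\gamma$ on which $\mathbf B$ is non-decreasing in each coordinate, because affine time changes and positive spatial scaling preserve both properties.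

Consider the measurable event that for some $\ell\in\{1/j:j\ge1\}$ and some $N$ one has $\sigma_N\le1$ and $W>0$ for one of the first $N$ blocks. For all such $\ell$ and all $N$ its probability is at least $1-(1-p)^N-\mathbb P(\sigma_N>1)$. By scaling, for fixed $N$, $\mathbb P(\sigma_N>1)\to0$ as $\ell\to0$. Letting $\ell\to0$ and then $N\to\infty$ shows that the event has probability $1$. This proves Theorem 2. $\blacksquare$

## 12. The critical exponent lies in $(\frac13,\frac12]$

The best exponent is a constant. Theorem 2 bounds it from below, and projecting to the diagonal bounds it from above. Its exact value is not determined here.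

**Theorem 10.** There is a constant $\gamma^*\in(\frac13,\frac12]$ such that a.s., for every non-degenerate interval $I\subset[0,1]$,
$$\sup\{\dim_{\mathcal H}D:\ D\subset I,\ \mathbf B|_D\text{ non-decreasing in each coordinate}\}=\gamma^*.$$

**Step 1: reduction to compact sets, and measurability.** By continuity, monotonicity passes from $D$ to its closure, so we may consider compact $D$. Let $S(I)$ be the supremum for a closed interval $I$. The set of pairs $(f,D)$ with $f|_D$ non-decreasing in each coordinate is closed in $C([0,1],\mathbb R^2)\times\mathcal K([0,1])$, where $\mathcal K([0,1])$ is the space of non-empty compact subsets with the Hausdorff metric: if $f_n\to f$ uniformly, $D_n\to D$ and $s<t$ are in $D$, approximate $s,t$ by points of $D_n$. Also $\dim_{\mathcal H}$ is a Borel function on $\mathcal K([0,1])$ (Mattila–Mauldin 1997). So $\{S(I)>c\}$ is a projection of a Borel set, hence analytic, hence universally measurable.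

**Step 2: $S([0,1])$ is constant.** By scaling, $S([0,t])$ has the law of $S([0,1])$ for $0<t\le1$, and $S([0,t])\le S([0,1])$. Two bounded variables that are ordered and have the same law agree a.s., so $S([0,t])=S([0,1])$ a.s. Thus $S([0,1])=\lim_nS([0,1/n])$ a.s. For each $n$ this limit is measurable for the completion of $\sigma(\mathbf B(s):s\le1/n)$, so it is independent of the increments of $\mathbf B$ after time $1/n$. As $n\to\infty$ these increments generate the whole path, so the limit is independent of itself and is a.s. a constant $\gamma^*$ (this is Blumenthal's 0–1 law).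

**Step 3: all intervals at once.** By scaling and stationarity of increments, a.s. $S(I)=\gamma^*$ for all non-degenerate closed $I\subset[0,1]$ with rational endpoints. Any non-degenerate interval $I\subset[0,1]$ contains such an interval and is contained in $[0,1]$, so by monotonicity in $I$ its supremum is also $\gamma^*$.

**Step 4: the bounds.** Theorem 2 gives $\gamma^*\ge\gamma>\frac13$. For the upper bound let $\mathbf B|_D$ be non-decreasing in each coordinate. Any two points of $\mathbf B(D)$ differ by an element $(a,b)$ of $Q\cup(-Q)$, and then $|(a,b)|\le|a|+|b|=|a+b|$. So $x\mapsto x_1+x_2$ is injective on $\mathbf B(D)$ with $1$-Lipschitz inverse, and $\dim_{\mathcal H}\mathbf B(D)\le1$. By Kaufman's theorem, a.s. $\dim_{\mathcal H}\mathbf B(A)=2\dim_{\mathcal H}A$ for all $A\subset[0,1]$ simultaneously. Hence $\dim_{\mathcal H}D\le\frac12$. $\square$
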